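\title{Equality of the full and reduced crossed products does not imply exactness of the action}

\begin{abstract}
Let a discrete group $G$ act on a C$^*$-algebra $A$. We show that injectivity of the canonical map $A\rtimes G\to A\rtimes_rG$ does not imply that the action is exact. Every non-exact discrete group admits a counterexample, which can be taken separable if the group is countable. Thus the implication holds for all actions of $G$ if and only if $G$ is exact. The construction writes $G$ as a quotient of a free group $F$ and rests on the fact that the full crossed product by $F$ of a product of $F$-algebras embeds into the product of the full crossed products.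
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are discrete. A \emph{$G$-algebra} is a C$^*$-algebra $A$ with an action $\alpha$ of a group $G$ by automorphisms, and an \emph{invariant ideal} is a closed two-sided ideal $I\subset A$ with $\alpha_g(I)=I$ for all $g$. The finite sums $\sum_ga_gu_g$ with $a_g\in A$ form a $*$-algebra $C_c(G,A)$ under the rules
\[
(au_g)(bu_h)=a\alpha_g(b)u_{gh},\qquad (au_g)^*=\alpha_g^{-1}(a^*)u_{g^{-1}}.
\]
It has two standard completions, recalled in Section~\ref{sec:prelim}: the full crossed product $A\rtimes G$ and the reduced crossed product $A\rtimes_rG$. The identity map of $C_c(G,A)$ extends to a surjection $\pi^A\colon A\rtimes G\to A\rtimes_rG$.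

The two completions have complementary virtues. The full crossed product turns the sequence $0\to I\to A\to A/I\to0$ of an invariant ideal into an exact sequence. In the reduced crossed product every element $x$ has Fourier coefficients $x_g\in A$, and they determine $x$. The action of $G$ on $A$ is called \emph{exact} if for every invariant ideal $I$ the \emph{reduced sequence}
\begin{equation}\label{eq:reduced}
0\to I\rtimes_rG\to A\rtimes_rG\to(A/I)\rtimes_rG\to0
\end{equation}
is exact. Only exactness in the middle is at stake, and it is an approximation property: the kernel of the second map consists of the $x$ with $x_g\in I$ for all $g$, the image of the first is the closure of $C_c(G,I)$, and exactness says that an element whose coefficients lie in $I$ is a limit of finite sums whose coefficients lie in $I$. The group $G$ is \emph{exact} if all its actions are exact.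

It is known, and reproved in Lemma~\ref{lem:quotient}, that the maps $\pi^{A/I}$ are isomorphisms for all invariant ideals $I$ if and only if the action on $A$ is exact and $\pi^A$ is injective. The following question from \cite{Sierakowski} asks whether the first of these two conditions is redundant.

\begin{quote}
\emph{If $\pi^A\colon A\rtimes G\to A\rtimes_rG$ is injective, must the action of $G$ on $A$ be exact?}
\end{quote}

In other words, does injectivity of $\pi$ pass from $A$ to its quotients $A/I$? The simplest cases suggest that it does. Injectivity passes to invariant ideals, because $\pi^I$ is the restriction of $\pi^A$ (Lemma~\ref{lem:full}). It is also a property of amenability type. Recall the textbook equivalence, which we use only for orientation: $G$ is amenable if and only if $\pi^B$ is injective for every $G$-algebra $B$, if and only if $\|\sum_{g\in\Sigma}\lambda_g\|=|\Sigma|$ for every finite $\Sigma\subset G$, where $\lambda$ is the left regular representation. Suppose that $G$ acts trivially on $A\ne0$ and that $\pi^A$ is injective. A faithful representation $\sigma$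 of $A$ and the trivial representation of $G$ form a covariant pair, which sends $\sum_{g\in\Sigma}au_g$ to $|\Sigma|\sigma(a)$, while the reduced norm of this element is $\|a\|\,\|\sum_{g\in\Sigma}\lambda_g\|$. So $G$ is amenable, all $\pi^{A/I}$ are injective, and the action is exact. One might guess that in general injectivity of $\pi^A$ expresses enough amenability of the action to survive in quotients. It does not.

\begin{theorem}\label{thm:A}
Let $G$ be a non-exact discrete group. There are a $G$-algebra $\mathfrak A$ and an invariant ideal $\mathfrak J\subset\mathfrak A$ such that $\pi^{\mathfrak A}$ is injective but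
\[
0\to\mathfrak J\rtimes_rG\to\mathfrak A\rtimes_rG\to(\mathfrak A/\mathfrak J)\rtimes_rG\to0
\]
is not exact. If $G$ is countable, $\mathfrak A$ can be chosen separable.
\end{theorem}

Non-exact groups exist \cite{Gromov,Osajda}, so the answer to the question is no. For an exact group the answer is yes by definition, and there is nothing in between.

\begin{theorem}\label{thm:B}
For a discrete group $G$ the following are equivalent:
\begin{enumerate}
\item[(i)] $G$ is exact;
\item[(ii)] for every $G$-algebra $A$, if $\pi^A$ is injective, then the action is exact;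
\item[(iii)] for every $G$-algebra $A$ with $\pi^A$ injective, $\pi^{A/I}$ is injective for all invariant ideals $I$.
\end{enumerate}
If $G$ is countable, it suffices in \emph{(ii)} and \emph{(iii)} to consider separable $A$.
\end{theorem}

The tool that produces injectivity of $\pi^{\mathfrak A}$ is a statement about free groups. For C$^*$-algebras $D_i$ let $\prod_iD_i$ be the C$^*$-algebra of bounded families $(d_i)_i$ with the supremum norm. If the $D_i$ are $F$-algebras, then $F$ acts on $\prod_iD_i$ coordinatewise, and the coordinate maps induce the canonical map $\Phi$ below.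

\begin{theorem}\label{thm:C}
Let $F$ be a free group and $(D_i)_i$ any family of $F$-algebras. The canonical map $\Phi\colon(\prod_iD_i)\rtimes F\to\prod_i(D_i\rtimes F)$ of full crossed products is injective.
\end{theorem}

The counterexample is assembled from three parts. Let $G$ be non-exact and let $A=\prod_{n\in\mathbb N}c_0(G)$ and $I=\bigoplus_nc_0(G)$, with $G$ acting by left translation. Section~\ref{sec:ghost} shows that the reduced sequence for $I$ is not exact, so $\pi^{A/I}$ is not injective. Each factor $c_0(G)$ has injective $\pi$, and $A$ itself would be a counterexample if Theorem~\ref{thm:C} were available for $G$. Section~\ref{sec:free} proves Theorem~\ref{thm:C}, and the proof needs freeness. To bring the two together we write $G=F/N$ with $F$ free. Section~\ref{sec:transfer} constructs a $G$-algebra $\mathfrak A$ with $\mathfrak A\rtimes G\cong(A\rtimes F)\otimes\mathcal K$, so that injectivity of $\pi^{\mathfrak A}$ becomes a question about $A\rtimes F$. In Section~\ref{sec:counter} this question is settled by Theorem~\ref{thm:C}, and $\mathfrak A$ is shown to have a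 quotient for which injectivity of $\pi$ is equivalent to injectivity of $\pi^{A/I}$.

\section{Crossed products}\label{sec:prelim}

\subsection*{Notation}
The symbol $\otimes$ denotes the minimal tensor product of C$^*$-algebras; the minimal tensor product of two injective $*$-homomorphisms is injective. We write $\bigoplus_iD_i\subset\prod_iD_i$ for the ideal of families with $\|d_i\|\to0$, and $\mathcal K=\mathcal K(\ell^2G)$ for the compact operators. Inner products are linear in the first variable. On $\ell^2G$ let $\lambda_g\delta_h=\delta_{gh}$ and $\rho_g\delta_h=\delta_{hg^{-1}}$, let $M_f$ be multiplication by $f\in\ell^\infty(G)$, and let $P_W=M_{1_W}$ for $W\subset G$. On functions on $G$ let $(\mathrm{lt}_gf)(h)=f(g^{-1}h)$ and $(\mathrm{rt}_gf)(h)=f(hg)$. These two actions commute, $\lambda$ and $\rho$ commute, and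
\begin{equation}\label{eq:relations}
\lambda_gM_f\lambda_g^*=M_{\mathrm{lt}_gf},\qquad\rho_gM_f\rho_g^*=M_{\mathrm{rt}_gf},\qquad\mathrm{lt}_g\delta_h=\delta_{gh},\qquad\mathrm{rt}_g\delta_h=\delta_{hg^{-1}}.
\end{equation}
Unless we say otherwise, $c_0(G)$ carries the action $\mathrm{lt}$.

\subsection*{The full crossed product}
A \emph{covariant pair} for $(A,\alpha)$ consists of a representation $\sigma$ of $A$ and a unitary representation $U$ of $G$ on the same Hilbert space with $U_g\sigma(a)U_g^*=\sigma(\alpha_g(a))$. It gives the representation $(\sigma\times U)(\sum a_gu_g)=\sum\sigma(a_g)U_g$ of $C_c(G,A)$. The full crossed product is the enveloping C$^*$-algebra of $C_c(G,A)$, the completion in the norm $\sup_\Pi\|\Pi(x)\|$ over all $*$-representations $\Pi$. We use the following consequences of the definition.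
\begin{enumerate}
\item[(F1)] The full norm dominates every C$^*$-seminorm on $C_c(G,A)$ and is dominated by the $\ell^1$-norm $\sum_g\|a_g\|$.
\item[(F2)] The nondegenerate representations of $A\rtimes G$ are the $\sigma\times U$ with $(\sigma,U)$ covariant and $\sigma$ nondegenerate.
\item[(F3)] A $*$-homomorphism $C_c(G,A)\to C_c(G',A')$ extends to a $*$-homomorphism $A\rtimes G\to A'\rtimes G'$. In particular an equivariant $*$-homomorphism $\phi\colon A\to B$ induces $\phi\rtimes G$.
\end{enumerate}

\subsection*{The reduced crossed product}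
Let $\sigma$ be a representation of $A$ on $H$. The \emph{regular representation induced from $\sigma$} is the covariant pair $(\tilde\sigma,1\otimes\lambda)$ on $H\otimes\ell^2G$ with $\tilde\sigma(a)(\xi\otimes\delta_g)=\sigma(\alpha_g^{-1}(a))\xi\otimes\delta_g$.
\begin{enumerate}
\item[(R1)] For faithful $\sigma$ the kernel of $\tilde\sigma\times(1\otimes\lambda)$ in $A\rtimes G$ does not depend on $\sigma$. The quotient by it is $A\rtimes_rG$, and $\pi^A$ is the quotient map. The map $a\mapsto au_e$ embeds $A$ isometrically into both crossed products, and the $u_g$ are multipliers of both.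
\item[(R2)] There is a contractive $A$-bimodule map $E\colon A\rtimes_rG\to A$ with $E(\sum a_gu_g)=a_e$, and it is faithful: $E(xx^*)=0$ implies $x=0$. The \emph{Fourier coefficients} of $x$ are $x_g=E(xu_g^*)$. If they all vanish, then $E(xu_g^*b)=0$ for all $g\in G$ and $b\in A$, hence $E(xx^*)=0$ by density, and $x=0$.
\item[(R3)] An equivariant $*$-homomorphism $\phi\colon A\to B$ induces $\phi\rtimes_rG$, with $(\phi\rtimes_rG)(x)_g=\phi(x_g)$. By (R2), the kernel of $\phi\rtimes_rG$ is $\{x:x_g\in\ker\phi\text{ for all }g\}$. In particular, for an invariant C$^*$-subalgebra $A'\subset A$ we identify $A'\rtimes_rG$ with the closure of $C_c(G,A')$ in $A\rtimes_rG$.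
\end{enumerate}

\begin{lemma}\label{lem:full}
For an invariant ideal $I\subset A$ the sequence $0\to I\rtimes G\to A\rtimes G\to(A/I)\rtimes G\to0$ is exact.
\end{lemma}

\begin{proof}
Let $(\sigma,U)$ be a nondegenerate covariant pair for $I$, and extend $\sigma$ to $A$ by $\bar\sigma(a)\sigma(y)\xi=\sigma(ay)\xi$ for $y\in I$. Then
\[
U_g\bar\sigma(a)U_g^*\sigma(y)\xi=U_g\sigma(a\alpha_g^{-1}(y))U_g^*\xi=\sigma(\alpha_g(a)y)\xi,
\]
so $(\bar\sigma,U)$ is covariant for $A$. Hence every nondegenerate representation of $I\rtimes G$ factors through $A\rtimes G$, and $I\rtimes G\to A\rtimes G$ is isometric. Its image is an ideal $J$ contained in the kernel of the second map, which is onto because its range is closed and dense. A faithful nondegenerate representation of $(A\rtimes G)/J$ has the form $\sigma\times U$ with $\sigma(I)=0$, so it factors through $(A/I)\rtimes G$. Therefore the kernel of the second map is contained in $J$.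
\end{proof}

\begin{lemma}\label{lem:quotient}
Let $I\subset A$ be an invariant ideal.
\begin{enumerate}
\item[(a)] If $\pi^{A/I}$ is injective, then the reduced sequence \eqref{eq:reduced} is exact.
\item[(b)] If $\pi^A$ is injective and \eqref{eq:reduced} is exact, then $\pi^{A/I}$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
Note that $\pi^A(I\rtimes G)=I\rtimes_rG$, both sides being the closure of $C_c(G,I)$.

(a) Let $x=\pi^A(y)$ map to $0$ in $(A/I)\rtimes_rG$. The image of $y$ in $(A/I)\rtimes G$ lies in $\ker\pi^{A/I}=0$, so $y\in I\rtimes G$ by Lemma~\ref{lem:full}, and $x\in I\rtimes_rG$.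

(b) Let $z\in\ker\pi^{A/I}$ and lift it to $y\in A\rtimes G$. Then $\pi^A(y)$ maps to $0$ in $(A/I)\rtimes_rG$, so $\pi^A(y)\in I\rtimes_rG=\pi^A(I\rtimes G)$. As $\pi^A$ is injective, $y\in I\rtimes G$ and $z=0$.
\end{proof}

The next lemma computes $\ker\pi^B$ from any covariant pair that is faithful on $B$.

\begin{lemma}[Fell absorption]\label{lem:fell}
Let $(B,\beta)$ be a $G$-algebra and $(\sigma,U)$ a covariant pair on $H$ with $\sigma$ faithful. Then $(\sigma\otimes1)\times(U\otimes\lambda)$ has kernel $\ker\pi^B$.
\end{lemma}

\begin{proof}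
Let $S$ be the unitary $\xi\otimes\delta_g\mapsto U_g\xi\otimes\delta_g$ of $H\otimes\ell^2G$. Then $S^*(\sigma(b)\otimes1)S$ sends $\xi\otimes\delta_g$ to $U_g^*\sigma(b)U_g\xi\otimes\delta_g=\sigma(\beta_g^{-1}(b))\xi\otimes\delta_g$, and $S^*(U_s\otimes\lambda_s)S$ sends it to $U_{sg}^*U_sU_g\xi\otimes\delta_{sg}=\xi\otimes\delta_{sg}$. So the pair is equivalent to the regular representation induced from $\sigma$, and (R1) applies.
\end{proof}

The building block of the counterexample is $c_0(G)$. A representation of it decomposes the Hilbert space over the points of $G$, and this decomposition absorbs a copy of $\lambda$. We allow a second group $\Gamma$ to act through a homomorphism, as we shall need in Section~\ref{sec:counter}.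

\begin{lemma}\label{lem:c0}
\begin{enumerate}
\item[(a)] Let $q\colon\Gamma\to G$ be a group homomorphism and let $\Gamma$ act on $c_0(G)$ by $\mathrm{lt}_{q(t)}$. Every nondegenerate covariant pair $(\sigma,U)$ for $(c_0(G),\Gamma)$ is a subrepresentation of $(\sigma\otimes1,U\otimes\lambda_{q(\cdot)})$.
\item[(b)] The map $\pi^{c_0(G)}$ is injective, and $fu_g\mapsto M_f\lambda_g$ is a faithful representation of $c_0(G)\rtimes_rG$ on $\ell^2G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $H_h=\sigma(\delta_h)H$ we have $H=\bigoplus_hH_h$ and $U_tH_h=H_{q(t)h}$, and $\sigma(f)$ acts on $H_h$ as the scalar $f(h)$. Define an isometry $V\colon H\to H\otimes\ell^2G$ by $V\xi=\xi\otimes\delta_h$ for $\xi\in H_h$. For such $\xi$ we have $V\sigma(f)\xi=(\sigma(f)\otimes1)V\xi$ and $VU_t\xi=U_t\xi\otimes\delta_{q(t)h}=(U_t\otimes\lambda_{q(t)})V\xi$.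

(b) Take $q=\mathrm{id}$ and $\sigma\times U$ faithful on $c_0(G)\rtimes G$. By (a), $(\sigma\otimes1)\times(U\otimes\lambda)$ is faithful, and by Lemma~\ref{lem:fell} its kernel is $\ker\pi^{c_0(G)}$. For the second claim, the unitary $\delta_h\otimes\delta_k\mapsto\delta_h\otimes\delta_{h^{-1}k}$ commutes with $M_f\otimes1$ and carries $\lambda_g\otimes\lambda_g$ to $\lambda_g\otimes1$, since $(gh)^{-1}gk=h^{-1}k$. So $M\times\lambda$ has the same kernel as $(M\otimes1)\times(\lambda\otimes\lambda)$, which is $\ker\pi^{c_0(G)}$ by Lemma~\ref{lem:fell}.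
\end{proof}

\section{A non-exact action on a product of copies of $c_0(G)$}\label{sec:ghost}

In this section
\[
A=\prod_{n\in\mathbb N}c_0(G),\qquad I=\bigoplus_{n\in\mathbb N}c_0(G),
\]
and $p_n\colon A\to c_0(G)$, $a\mapsto a^{(n)}$, are the coordinate maps. A non-exact group has some non-exact action by definition, but we need one on an algebra built from pieces with injective $\pi$.

\begin{proposition}\label{prop:ghost}
Let $G$ be non-exact. There is $\tau\in A\rtimes_rG$ with $\tau\notin I\rtimes_rG$ and $\tau_g\in I$ for all $g\in G$. Consequently the reduced sequence for $I$ is not exact, and $\pi^{A/I}$ is not injective.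
\end{proposition}

The consequences follow from (R3) and Lemma~\ref{lem:quotient}(a). To find $\tau$, we realize $A\rtimes_rG$ as an algebra of sequences of matrices. Let $\Psi_n\colon A\rtimes_rG\to B(\ell^2G)$ be $p_n\rtimes_rG$ followed by the faithful representation of Lemma~\ref{lem:c0}(b), so that $\Psi_n(au_g)=M_{a^{(n)}}\lambda_g$, and let $\Psi=(\Psi_n)_n\colon A\rtimes_rG\to\prod_nB(\ell^2G)$.

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] $\Psi$ is isometric, so its range is closed.
\item[(b)] If $W_n\subset G$ are finite sets, $f\in\ell^\infty(G)$ and $g\in G$, then $(P_{W_n}M_f\lambda_gP_{W_n})_n=\Psi(bu_g)$ with $b=(f1_{W_n\cap gW_n})_n\in A$.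
\item[(c)] Let $\tau\in A\rtimes_rG$ satisfy $\|\Psi_n(\tau)\|\not\to0$ and $\sup_{x,y\in G}|\langle\Psi_n(\tau)\delta_y,\delta_x\rangle|\to0$. Then $\tau\notin I\rtimes_rG$ and $\tau_g\in I$ for all $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\Psi(x)=0$, then $p_n(x_g)=0$ for all $n$ and $g$ by (R3), so $x=0$ by (R2). An injective $*$-homomorphism is isometric.

(b) We have $\lambda_gP_W=P_{gW}\lambda_g$, and the functions $f1_{W_n\cap gW_n}$ are finitely supported and bounded by $\|f\|_\infty$.

(c) For $x\in C_c(G,I)$ we have $\|\Psi_n(x)\|\le\sum_g\|x_g^{(n)}\|\to0$, and the condition $\|\Psi_n(x)\|\to0$ passes to the closure $I\rtimes_rG$. So $\tau\notin I\rtimes_rG$. For all $x\in A\rtimes_rG$,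
\[
x_g^{(n)}(h)=\langle\Psi_n(x)\delta_{g^{-1}h},\delta_h\rangle:
\]
for $x=au_{g'}$ both sides are $a^{(n)}(h)$ if $g'=g$ and $0$ otherwise, and both sides are linear and continuous in $x$. Hence $\|\tau_g^{(n)}\|_\infty\to0$, that is, $\tau_g\in I$.
\end{proof}

So we look for a sequence of operators whose entries tend to zero uniformly while the norms do not. Such sequences are easy to write down; the constraint is that the sequence lie in the range of $\Psi$, which means that it is approximated, uniformly in $n$, by sums over finitely many fixed translations $\lambda_g$. Expanders show how this can happen.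

\begin{example}\label{ex:expander}
By \cite{Osajda} there is a group $G$ with a finite symmetric generating set $S_0\not\ni e$ whose Cayley graph, with edges between $h$ and $sh$ for $s\in S_0$, contains isometrically embedded finite graphs forming an expander. Let $W_n\subset G$ be their vertex sets. The degrees are bounded, $|W_n|\to\infty$, and there are $\varepsilon,M>0$ such that the graph Laplacian $\Delta_n$ on $\ell^2W_n$ has spectrum in $\{0\}\cup[\varepsilon,M]$, where $0$ is a simple eigenvalue with the constants as eigenspace. An isometrically embedded graph contains every edge of the Cayley graph between its vertices, so its adjacency operator is $\sum_{s\in S_0}P_{W_n}\lambda_sP_{W_n}$. Let $d_n\in c_0(G)$ be the degree function on $W_n$, extended by zero, and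
\[
b=(d_n)_n-\sum_{s\in S_0}(1_{W_n\cap sW_n})_n\,u_s\in C_c(G,A).
\]
By Lemma~\ref{lem:psi}(b), $\Psi_n(b)=\Delta_n$, extended by zero to $\ell^2G$. By Lemma~\ref{lem:psi}(a), $b$ is self-adjoint with spectrum in $\{0\}\cup[\varepsilon,M]$. Let $k$ be continuous with $k(0)=0$ and $k=1$ on $[\varepsilon,M]$; here the uniform spectral gap is used. Then $k(b)\in A\rtimes_rG$, and for $\tau=(1_{W_n})_n-k(b)$ the operator $\Psi_n(\tau)=P_{W_n}-k(\Delta_n)$ is the projection onto the constants in $\ell^2W_n$. It has norm $1$, and its entries are $1/|W_n|$ on $W_n\times W_n$ and $0$ elsewhere. Lemma~\ref{lem:psi}(c) applies. So this $G$ is not exact and satisfies the conclusion of Proposition~\ref{prop:ghost}. The results on property~A quoted below are not needed for it, and with Sections~\ref{sec:free}--\ref{sec:counter} it already answers the question.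
\end{example}

For a general non-exact group the projections are replaced by blocks cut out of a ghost operator. We recall the notions involved. A C$^*$-algebra $D$ is \emph{exact} if $0\to J\otimes D\to B\otimes D\to(B/J)\otimes D\to0$ is exact for every C$^*$-algebra $B$ and every closed two-sided ideal $J\subset B$. A metric space $X$ has \emph{bounded geometry} if for each $R$ the balls of radius $R$ have uniformly bounded finite cardinality. It has \emph{property~A} if for all $R,\varepsilon>0$ there are $R'>0$ and nonempty finite sets $Z_x\subset X\times\mathbb N$, $x\in X$, such that $d(x,z)\le R'$ for $(z,m)\in Z_x$ and $|Z_x\triangle Z_y|<\varepsilon|Z_x\cap Z_y|$ for $d(x,y)\le R$. For $T\in B(\ell^2X)$ write $T_{xy}=\langle T\delta_y,\delta_x\rangle$. The \emph{uniform Roe algebra} $C_u^*(X)$ is the norm closure of the operators of finite propagation, that is, of those $T$ for which there is $R$ with $T_{xy}=0$ whenever $d(x,y)>R$. An operator $T\in C_u^*(X)$ is a \emph{ghost} if for every $\varepsilon>0$ there is a finite $K\subset X$ with $|T_{xy}|<\varepsilon$ for $(x,y)\notin K\times K$.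 A countable group $H=\{h_1,h_2,\dots\}$ has a right-invariant metric with finite balls: give $h_i^{\pm1}$ the weight $i$, let $|h|$ be the least total weight of a word representing $h$, and put $d(x,y)=|xy^{-1}|$. By invariance it has bounded geometry. We use four facts.
\begin{enumerate}
\item[(E1)] A discrete group $G$ is exact if and only if $C_r^*(G)$ is an exact C$^*$-algebra \cite{KW}.
\item[(E2)] The closure of a directed union of exact C$^*$-subalgebras is exact.
\item[(E3)] A countable group is exact if and only if it has property~A (\cite{Ozawa} combined with \cite{HR}).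
\item[(E4)] If a bounded geometry metric space does not have property~A, then its uniform Roe algebra contains a non-compact ghost \cite{RW}.
\end{enumerate}
Property~A enters only as the link between (E3) and (E4).

\begin{proof}[Proof of Proposition~\ref{prop:ghost}]
\emph{A ghost.} By (E1), $C_r^*(G)$ is not exact. For a subgroup $H\le G$ the restriction of $\lambda$ to $H$ is a multiple of the regular representation of $H$, so $C_r^*(H)\subset C_r^*(G)$, and these subalgebras with $H$ countable form a directed family with dense union. By (E2) and (E1) some countable subgroup $H$ is not exact, and by (E3) and (E4) there is a non-compact ghost $T\in C_u^*(H)$. If $T'\in B(\ell^2H)$ has propagation at most $R$, then $T'=\sum_{|g|\le R}M_{f_g}\lambda_g$ with $f_g(h)=T'_{h,g^{-1}h}$, because $d(h,g^{-1}h)=|g|$. Thus $T$ is a norm limit of finite sums of operators $M_f\lambda_g$ with $f\in\ell^\infty(H)$ and $g\in H$.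

\emph{Blocks.} Let $c>0$ be the distance from $T$ to the compact operators on $\ell^2H$. For a finite $K\subset H$ the operator $T_K=P_{H\setminus K}TP_{H\setminus K}$ differs from $T$ by an operator of finite rank, so $\|T_K\|\ge c$. As $W$ increases through the finite subsets of $H\setminus K$, the operators $P_WTP_W$ converge strongly to $T_K$, so one of them has norm at least $c/2$. Applying this with $K=W_1\cup\dots\cup W_{n-1}$ we obtain pairwise disjoint finite sets $W_n\subset H$ with $\|P_{W_n}TP_{W_n}\|\ge c/2$.

\emph{The element $\tau$.} Extend operators on $\ell^2H$ by zero to $\ell^2G$. For $g\in H$ the extension of $M_f\lambda_g$ is the operator of the same form with $f$ extended by zero. The linear map $\Omega(x)=(P_{W_n}xP_{W_n})_n$ from $B(\ell^2H)$ to $\prod_nB(\ell^2G)$ is contractive and sends each $M_f\lambda_g$ into the range of $\Psi$ by Lemma~\ref{lem:psi}(b). This range is closed, so $\Omega(T)=\Psi(\tau)$ for some $\tau\in A\rtimes_rG$, and $\|\Psi_n(\tau)\|\ge c/2$. Given $\varepsilon>0$, take $K$ as in the definition of a ghost. It meets only finitely many of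 the disjoint sets $W_n$, and for all other $n$ the entries of $\Psi_n(\tau)$ are smaller than $\varepsilon$. Lemma~\ref{lem:psi}(c) finishes the proof.
\end{proof}

\begin{remark}\label{rem:naive}
What is missing for $A$ to be a counterexample is injectivity of $\pi^A$. By Lemma~\ref{lem:c0}(b) we may regard $c_0(G)\rtimes G$ as a subalgebra of $B(\ell^2G)$, and then $\Psi\circ\pi^A$ is the canonical map $A\rtimes G\to\prod_n(c_0(G)\rtimes G)$. Since $\Psi$ is injective, $\pi^A$ is injective if and only if this canonical map is. This is the property in Theorem~\ref{thm:C}, but for the given group $G$.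
\end{remark}

\section{Products and full crossed products by free groups}\label{sec:free}

For reduced crossed products the analogue of Theorem~\ref{thm:C} holds for every group, by the argument with Fourier coefficients in Lemma~\ref{lem:psi}(a). In a full crossed product no such argument is available, and we must compute norms. The plan is to express the full norm of an element $\sum_ja_ju_{s_j}$, with $s_j$ free generators or $e$, by a factorization that takes place inside the coefficient algebra. Such factorizations can be chosen in each $D_i$ separately and assembled in $\prod_iD_i$. A multiplicative domain argument then extends the result from these special elements to the whole algebra.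

We use repeatedly that for elements $x_k,y_k$ and contractions $z_k$ of a C$^*$-algebra, $1\le k\le m$,
\begin{equation}\label{eq:rowcol}
\Big\|\sum_kx_kz_ky_k\Big\|\le\Big\|\sum_kx_kx_k^*\Big\|^{1/2}\Big\|\sum_ky_k^*y_k\Big\|^{1/2},
\end{equation}
the sum being the product of a row, a diagonal matrix and a column. If $D$ is a unital algebra with an action $\alpha$ of any group and $a_j=X_j\alpha_{s_j}(Y_j)$, then $a_ju_{s_j}=X_ju_{s_j}Y_j$, and \eqref{eq:rowcol} bounds $\|\sum_ja_ju_{s_j}\|$ from above. For free generators this bound is sharp. Let $F$ be free on a set $S$.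

\begin{lemma}\label{lem:factor}
Let $(D,\alpha)$ be a unital $F$-algebra, $D\ne0$. Let $s_0=e$, let $s_1,\dots,s_n\in S$ be distinct, write $\alpha_j=\alpha_{s_j}$, and let $a_0,\dots,a_n\in D$ and $c>\|\sum_ja_ju_{s_j}\|_{D\rtimes F}$. Then there are $X_j,Y_j\in D$ with
\[
a_j=X_j\alpha_j(Y_j),\qquad\Big\|\sum_jX_jX_j^*\Big\|\le c,\qquad\Big\|\sum_jY_j^*Y_j\Big\|\le c.
\]
\end{lemma}

\begin{example}\label{ex:scalar}
Let $D=\mathbb C$ and write $a_j=\omega_j|a_j|$ with $|\omega_j|=1$. If $a_j=X_jY_j$, then $\sum|a_j|\le(\sum|X_j|^2)^{1/2}(\sum|Y_j|^2)^{1/2}$, with equality for $X_j=\omega_j|a_j|^{1/2}$ and $Y_j=|a_j|^{1/2}$. So the lemma says that $\|\sum a_ju_{s_j}\|_{C^*(F)}\ge\sum|a_j|$. Since $F$ is free, there is a character $V$ of $F$ with $V_{s_j}=\bar\omega_j\omega_0$ for $j\ge1$. The formula also holds for $j=0$, and $\sum a_jV_{s_j}=\omega_0\sum|a_j|$. The proof below follows this pattern: the phases $\bar\omega_j$ become unitaries $w_j$ in the commutant of a representation of $D$, each generator is twisted by its own unitary, and since $V_e=1$ is forced, all twists are taken relative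 to $w_0$. Without freeness the statement fails: in the group $\{e,s\}$ of order two, $\|u_e+iu_s\|=\max|1\pm i|=\sqrt2<2$.
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:factor}]
\emph{Step 1: a seminorm.} To use convexity we first allow several terms for each $j$. For $b=(b_0,\dots,b_n)\in D^{n+1}$ let
\[
N(b)=\inf\max\Big(\Big\|\sum_{j,k}x_{jk}x_{jk}^*\Big\|,\Big\|\sum_{j,k}y_{jk}^*y_{jk}\Big\|\Big),
\]
the infimum over all finite families $(x_{jk},y_{jk})$ in $D$ that \emph{represent} $b$, meaning $b_j=\sum_kx_{jk}\alpha_j(y_{jk})$ for all $j$. Such families exist, as $b_j=b_j\alpha_j(1)$. Concatenating families gives $N(b+b')\le N(b)+N(b')$. For $\mu\ne0$, replacing $(x,y)$ by $(\mu|\mu|^{-1/2}x,|\mu|^{1/2}y)$ gives $N(\mu b)\le|\mu|N(b)$, and equality follows by applying this to $\mu^{-1}$; also $N(0)=0$. So $N$ is a seminorm. For every family representing $b$,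
\begin{equation}\label{eq:geom}
N(b)\le\Big\|\sum x_{jk}x_{jk}^*\Big\|^{1/2}\Big\|\sum y_{jk}^*y_{jk}\Big\|^{1/2}.
\end{equation}
Indeed, if both factors are nonzero, replace $(x,y)$ by $(\kappa x,\kappa^{-1}y)$ with $\kappa>0$ chosen to make them equal; if one factor is zero, then $b=0$.

Steps 2--4 prove that $N(a)\le\|\sum_ja_ju_{s_j}\|_{D\rtimes F}$ for $a=(a_j)$. By the Hahn--Banach theorem there are linear functionals $f_0,\dots,f_n$ on $D$ with $\sum_jf_j(a_j)=N(a)$ and $|\sum_jf_j(b_j)|\le N(b)$ for all $b$. We must realize the $f_j$ as matrix coefficients of one covariant pair, with the same two unit vectors for all $j$.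

\emph{Step 2: two states that dominate all $f_j$.} Let $Q$ be the set of pairs $(\varphi,\chi)$ of states of $D$. It is nonempty and weak$^*$ compact, as $D$ is unital and nonzero. To each finite family attach the continuous function
\[
h(\varphi,\chi)=\tfrac12\varphi\Big(\sum x_{jk}x_{jk}^*\Big)+\tfrac12\chi\Big(\sum y_{jk}^*y_{jk}\Big)-\mathrm{Re}\sum_{j,k}f_j(x_{jk}\alpha_j(y_{jk}))
\]
on $Q$. These functions form a convex cone $\mathcal C\subset C(Q,\mathbb R)$: concatenation gives sums, and multiplying all $x$ and $y$ by $\sqrt r$ multiplies $h$ by $r\ge0$. A positive element attains its norm on a state, so if the family represents $b$, the inequality of arithmetic and geometric means and \eqref{eq:geom} give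
\[
\max_Qh=\tfrac12\Big\|\sum xx^*\Big\|+\tfrac12\Big\|\sum y^*y\Big\|-\mathrm{Re}\sum_jf_j(b_j)\ge N(b)-\Big|\sum_jf_j(b_j)\Big|\ge0.
\]
Thus $\mathcal C$ is disjoint from the open convex cone $\mathcal U$ of strictly negative functions. By Hahn--Banach separation there are a nonzero real measure $m$ on $Q$ and $t\in\mathbb R$ with $\int k\,dm\le t\le\int h\,dm$ for $k\in\mathcal U$ and $h\in\mathcal C$. Since $0\in\mathcal C$, we have $t\le0$, so $m$ is positive and may be normalized to a probability measure. Since $\mathcal C$ is closed under positive scaling, $\int h\,dm\ge0$ on $\mathcal C$. From now on let $\varphi$ and $\chi$ denote the states obtained by integrating the two coordinates of $Q$ against $m$. Then $h(\varphi,\chi)=\int h\,dm\ge0$ for all $h\in\mathcal C$. Apply this to the family with the single term $(\omega\kappa x,\kappa^{-1}y)$ at index $j$, where $\kappa>0$, $|\omega|=1$ and $\omega f_j(x\alpha_j(y))\ge0$. This gives $|f_j(x\alpha_j(y))|\le\frac12\kappa^2\varphi(xx^*)+\frac12\kappa^{-2}\chi(y^*y)$, and the infimum over $\kappa$ yields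
\begin{equation}\label{eq:dominate}
|f_j(x\alpha_j(y))|\le\varphi(xx^*)^{1/2}\chi(y^*y)^{1/2}\qquad(x,y\in D,\ 0\le j\le n).
\end{equation}

\emph{Step 3: contractions in a commutant.} Let $(\pi_\varphi,H_\varphi,\xi_\varphi)$ and $(\pi_\chi,H_\chi,\xi_\chi)$ be the GNS triples. The right side of \eqref{eq:dominate} is $\|\pi_\varphi(x^*)\xi_\varphi\|\,\|\pi_\chi(y)\xi_\chi\|$, so there are contractions $T_j\colon H_\chi\to H_\varphi$ with
\[
\langle T_j\pi_\chi(y)\xi_\chi,\pi_\varphi(x^*)\xi_\varphi\rangle=f_j(x\alpha_j(y)).
\]
Computing $f_j(x\alpha_j(b)\alpha_j(y))$ once with the pair $(x,by)$ and once with the pair $(x\alpha_j(b),y)$ gives $T_j\pi_\chi(b)=\pi_\varphi(\alpha_j(b))T_j$. To remove the twist $\alpha_j$ we need unitaries that implement it. Let $(\pi,v)$ be the regular representation of $(D,F)$ on $H=(H_\varphi\oplus H_\chi)\otimes\ell^2F$ induced from $\pi_\varphi\oplus\pi_\chi$. The fiber over $e$ reduces $\pi$ and carries $\pi_\varphi\oplus\pi_\chi$, so the isometries $\iota_\varphi\colon H_\varphi\to H$ and $\iota_\chi\colon H_\chi\to H$ into this fiber satisfy $\pi(b)\iota_\varphi=\iota_\varphi\pi_\varphi(b)$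 and $\iota_\chi^*\pi(b)=\pi_\chi(b)\iota_\chi^*$. Write $v_j=v_{s_j}$, so $v_0=1$, and put $c_j=v_j^*\iota_\varphi T_j\iota_\chi^*$. This contraction lies in the commutant $\pi(D)'$:
\[
c_j\pi(b)=v_j^*\iota_\varphi\pi_\varphi(\alpha_j(b))T_j\iota_\chi^*=v_j^*\pi(\alpha_j(b))\iota_\varphi T_j\iota_\chi^*=\pi(b)c_j.
\]

\emph{Step 4: twisting the generators.} A twist must be unitary, so we double the space. Let
\[
w_j=\begin{pmatrix}c_j&(1-c_jc_j^*)^{1/2}\\(1-c_j^*c_j)^{1/2}&-c_j^*\end{pmatrix}\in B(H\oplus H).
\]
The diagonal entries of $w_jw_j^*$ and $w_j^*w_j$ are $1$, and the off-diagonal entries vanish by the identity $c_j(1-c_j^*c_j)^{1/2}=(1-c_jc_j^*)^{1/2}c_j$ and its adjoint. So $w_j$ is unitary. Its entries lie in $\pi(D)'$, hence it commutes with $\pi^{(2)}=\pi\oplus\pi$. Since $F$ is free on $S$ and the $s_j$ are distinct, there is a unitary representation $V$ of $F$ with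
\[
V_{s_j}=(v_j\oplus v_j)w_jw_0^*\quad(1\le j\le n),\qquad V_s=v_s\oplus v_s\quad(s\in S\setminus\{s_1,\dots,s_n\}).
\]
This is the only use of freeness. The first formula also holds for $j=0$, both sides being $1$. The set of $t\in F$ with $V_t\pi^{(2)}(b)V_t^*=\pi^{(2)}(\alpha_t(b))$ for all $b$ is a subgroup, and it contains $S$ because $w_jw_0^*$ commutes with $\pi^{(2)}$. So $(\pi^{(2)},V)$ is covariant. Consider the unit vectors $\eta=w_0(\iota_\chi\xi_\chi\oplus0)$ and $\xi=\iota_\varphi\xi_\varphi\oplus0$. The first component of $V_{s_j}\eta=(v_j\oplus v_j)w_j(\iota_\chi\xi_\chi\oplus0)$ is $v_jc_j\iota_\chi\xi_\chi=\iota_\varphi T_j\xi_\chi$, so for $0\le j\le n$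
\[
\langle\pi^{(2)}(a_j)V_{s_j}\eta,\xi\rangle=\langle T_j\xi_\chi,\pi_\varphi(a_j^*)\xi_\varphi\rangle=f_j(a_j).
\]
Summing over $j$ gives $N(a)=\sum_jf_j(a_j)\le\|\sum_ja_ju_{s_j}\|_{D\rtimes F}<c$.

\emph{Step 5: one term for each $j$.} Choose a family representing $a$ with $\|\sum xx^*\|<c$ and $\|\sum y^*y\|<c$. For $\varepsilon>0$ put
\[
p_j=\Big(\sum_kx_{jk}x_{jk}^*+\varepsilon\Big)^{1/2},\qquad r_j=\Big(\sum_ky_{jk}^*y_{jk}+\varepsilon\Big)^{1/2},\qquad z_j=\sum_k(p_j^{-1}x_{jk})\,\alpha_j(y_{jk}r_j^{-1}).
\]
Since $p_j^{-1}(\sum_kx_{jk}x_{jk}^*)p_j^{-1}\le1$ and $r_j^{-1}(\sum_ky_{jk}^*y_{jk})r_j^{-1}\le1$, inequality \eqref{eq:rowcol} gives $\|z_j\|\le1$. Also $a_j=p_jz_j\alpha_j(r_j)$. With $X_j=p_jz_j$ and $Y_j=r_j$ we get $\sum X_jX_j^*\le\sum p_j^2$ and $\sum Y_j^*Y_j=\sum r_j^2$, of norms at most $\|\sum xx^*\|+(n+1)\varepsilon$ and $\|\sum y^*y\|+(n+1)\varepsilon$. Both are at most $c$ for small $\varepsilon$.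
\end{proof}

Step 5 matters for what follows: the number of terms $k$ could grow with the algebra $D_i$, and then the factorizations could not be assembled in the product.

A linear map $\theta$ between subspaces of C$^*$-algebras is \emph{completely contractive} (\emph{completely isometric}) if its entrywise extensions to $m\times m$ matrices are contractive (isometric) for all $m$. We use three textbook facts. By Wittstock's extension theorem, a completely contractive map from a subspace of a C$^*$-algebra $B$ into $B(\mathcal H)$ extends to a completely contractive map on $B$. A unital completely contractive map $\theta\colon B\to B(\mathcal H)$ on a unital C$^*$-algebra is completely positive. For such $\theta$, the \emph{multiplicative domain} $\{b:\theta(b^*b)=\theta(b)^*\theta(b),\ \theta(bb^*)=\theta(b)\theta(b)^*\}$ is a C$^*$-subalgebra on which $\theta$ is a $*$-homomorphism. It contains every unitary whose image is unitary.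

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Reduction to unital algebras.} We may assume that the family is nonempty. Let $D_i^+\ne0$ be $D_i$ with a new unit adjoined and the action extended unitally. Then $D_i$ is an invariant ideal of $D_i^+$, and $\prod D_i$ is one of $\prod D_i^+$. By Lemma~\ref{lem:full}, $(\prod D_i)\rtimes F$ embeds into $(\prod D_i^+)\rtimes F$, and the restriction of the canonical map for the $D_i^+$ is $\Phi$ followed by $\prod(D_i\rtimes F)\to\prod(D_i^+\rtimes F)$. So we may assume that all $D_i$ are unital and nonzero. Put $D=\prod_iD_i$, and let $\mathcal W\subset D\rtimes F$ be the linear span of the $au_s$ with $a\in D$ and $s\in S\cup\{e\}$.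

\emph{$\Phi$ is completely isometric on $\mathcal W$.} For a unital $F$-algebra $B$ we have $M_m(B)\rtimes F=M_m(B\rtimes F)$, since the unital representations of $C_c(F,M_m(B))=M_m(C_c(F,B))$ are the amplifications of those of $C_c(F,B)$. Also $M_m(D)=\prod_iM_m(D_i)$. An element of $M_m(\mathcal W)$ has the form $x=\sum_{j=0}^na_ju_{s_j}$ with $s_j$ as in Lemma~\ref{lem:factor} and $a_j=(a_j^{(i)})_i\in\prod_iM_m(D_i)$. Let $c>\sup_i\|\sum_ja_j^{(i)}u_{s_j}\|_{M_m(D_i)\rtimes F}$; this supremum is the norm of the image of $x$. Lemma~\ref{lem:factor}, applied to each $M_m(D_i)$, gives $a_j^{(i)}=X_j^{(i)}\alpha_j(Y_j^{(i)})$ with the bound $c$ for all $i$. In particular $\|X_j^{(i)}\|,\|Y_j^{(i)}\|\le c^{1/2}$, so $X_j=(X_j^{(i)})_i$ and $Y_j=(Y_j^{(i)})_i$ lie in $M_m(D)$, and $\|\sum X_jX_j^*\|\le c$ and $\|\sum Y_j^*Y_j\|\le c$. By \eqref{eq:rowcol}, $\|x\|=\|\sum_jX_ju_{s_j}Y_j\|\le c$. So $\Phi$ does not decrease norms on $M_m(\mathcal W)$, and as a $*$-homomorphism it does not increase them.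

\emph{From $\mathcal W$ to $D\rtimes F$.} Let $D\rtimes F\subset B(\mathcal H)$ unitally and let $B=\Phi(D\rtimes F)$, a unital C$^*$-algebra. The map $(\Phi|_{\mathcal W})^{-1}\colon\Phi(\mathcal W)\to B(\mathcal H)$ is unital and completely contractive. Extend it to a completely contractive map $\theta\colon B\to B(\mathcal H)$, which is unital and hence completely positive. It sends the unitaries $\Phi(a)$, for $a\in D$ unitary, and $\Phi(u_s)$, for $s\in S$, to the unitaries $a$ and $u_s$. So these elements lie in the multiplicative domain. They generate $B$, because $D$ is spanned by its unitaries and $S$ generates $F$. Hence $\theta$ is a $*$-homomorphism, $\theta\circ\Phi$ is the identity on generators and therefore everywhere, and $\Phi$ is injective.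
\end{proof}

\section{From an action of $\Gamma$ to an action of $G$}\label{sec:transfer}

Let $q\colon\Gamma\to G$ be a group homomorphism and $(A,\alpha)$ a $\Gamma$-algebra. We shall need the two cases $\Gamma=F$ free and $q=\mathrm{id}_G$. The aim is a $G$-algebra whose full crossed product by $G$ recovers $A\rtimes\Gamma$. The algebra $c_0(G)$ carries two commuting actions, so we let $\Gamma$ use the left one and keep the right one for $G$. Put
\[
\mathfrak A_q(A)=(A\otimes c_0(G))\rtimes_\gamma\Gamma,\qquad\gamma_t=\alpha_t\otimes\mathrm{lt}_{q(t)}.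
\]
The automorphisms $\mathrm{id}\otimes\mathrm{rt}_g$ commute with $\gamma$, so $\beta_g(cu_t)=(\mathrm{id}\otimes\mathrm{rt}_g)(c)u_t$ is a $*$-automorphism of $C_c(\Gamma,A\otimes c_0(G))$. By (F3) it extends, and $\beta$ is an action of $G$ on $\mathfrak A_q(A)$.

\begin{example}\label{ex:compacts}
Let $A=\mathbb C$ and $q=\mathrm{id}_G$. By Lemma~\ref{lem:c0}(b), $\mathfrak A_{\mathrm{id}}(\mathbb C)=c_0(G)\rtimes G$ is represented faithfully by $fu_t\mapsto M_f\lambda_t$. The image is $\mathcal K$, as the $M_{\delta_h}\lambda_t$ are the matrix units, and $\beta_g(k)=\rho_gk\rho_g^*$ by \eqref{eq:relations}. A nondegenerate representation of $\mathcal K$ is $k\mapsto1\otimes k$ on some $H\otimes\ell^2G$. If $r$ is a covariant representation of $G$, then $r_g(1\otimes\rho_g)^*$ commutes with $1\otimes\mathcal K$, so $r_g=U_g\otimes\rho_g$ for a unitary representation $U$ of $G$, and every $U$ occurs. Thus the full crossed product is $C^*(G)\otimes\mathcal K$. Lemma~\ref{lem:fell}, applied to the pair $(\mathrm{id},\rho)$, singles out $U=\lambda$, so the reduced crossed product is $C_r^*(G)\otimes\mathcal K$.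 The algebra $\mathfrak A_{\mathrm{id}}(\mathbb C)$ has injective $\pi$ exactly when $\mathbb C$ has.
\end{example}

In general the passage to the reduced crossed product tensors $U$ with the regular representation of $G$. The map that records this is
\[
\delta_A^q\colon A\rtimes\Gamma\to(A\rtimes\Gamma)\otimes C_r^*(G),\qquad au_t\mapsto au_t\otimes\lambda_{q(t)}.
\]
It exists: if $\sigma\times U$ is a faithful nondegenerate representation of $A\rtimes\Gamma$, then $(\sigma\otimes1,U\otimes\lambda_{q(\cdot)})$ is covariant, and its integrated form is $\delta_A^q$ followed by the faithful representation $(\sigma\times U)\otimes\mathrm{id}$. In particular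
\begin{equation}\label{eq:kerdelta}
\ker\delta_A^q=\ker\big((\sigma\otimes1)\times(U\otimes\lambda_{q(\cdot)})\big)\qquad\text{if }\sigma\times U\text{ is faithful}.
\end{equation}
The maps $\delta^q$ are natural: for a $\Gamma$-equivariant $\phi\colon A\to B$, comparison on the elements $au_t$ gives $\delta_B^q\circ(\phi\rtimes\Gamma)=((\phi\rtimes\Gamma)\otimes\mathrm{id})\circ\delta_A^q$. If $G$ is trivial, $\delta_A^q$ is the identity. If $q=\mathrm{id}_G$, then $\ker\delta_A^q=\ker\pi^A$ by \eqref{eq:kerdelta} and Lemma~\ref{lem:fell}. One may think of $\delta_A^q$ as passing to the reduced norm in the direction of $G$ only.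

\begin{proposition}\label{prop:transfer}
Let $R=\mathfrak A_q(A)\rtimes_\beta G$. There is an isomorphism
\[
\Theta\colon R\to(A\rtimes\Gamma)\otimes\mathcal K,\qquad(a\otimes f)u_tu_g\mapsto au_t\otimes M_f\lambda_{q(t)}\rho_g,
\]
and $\pi^{\mathfrak A_q(A)}$ is injective if and only if $\delta_A^q$ is injective.
\end{proposition}

\begin{proof}
Write $C=A\otimes c_0(G)$; it is the $c_0$-sum of the ideals $A\otimes\delta_h$, $h\in G$.

\emph{Representations of $R$.} By (F2), applied twice, a nondegenerate representation of $R$ on $\mathcal E$ consists of a nondegenerate representation $\mu$ of $C$ and unitary representations $w$ of $\Gamma$ and $r$ of $G$ such that $(\mu,w)$ is covariant for $\gamma$ and $r_g\mu(c)w_tr_g^*=\mu((\mathrm{id}\otimes\mathrm{rt}_g)c)w_t$. For $t=e$ the last condition is covariance of $(\mu,r)$ for $\mathrm{id}\otimes\mathrm{rt}$. Given that, it reads $\mu(c)w_tr_g^*=\mu(c)r_g^*w_t$ for all $c$, which by nondegeneracy means that $w$ and $r$ commute. For a nondegenerate covariant pair $(\sigma,U)$ of $(A,\Gamma)$ on $H$, the formulas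
\begin{equation}\label{eq:theta}
\mu(a\otimes f)=\sigma(a)\otimes M_f,\qquad w_t=U_t\otimes\lambda_{q(t)},\qquad r_g=1\otimes\rho_g
\end{equation}
on $H\otimes\ell^2G$ satisfy these three conditions by \eqref{eq:relations}. Call the resulting representation $\Theta(\sigma,U)$.

\emph{Every nondegenerate representation of $R$ is equivalent to some $\Theta(\sigma,U)$.} Given $(\mu,w,r)$, let $\mathcal E_h$ be the closed span of $\mu(A\otimes\delta_h)\mathcal E$. Then $\mathcal E=\bigoplus_h\mathcal E_h$, the operators $\mu(a\otimes\delta_h)$ vanish on $\mathcal E_k$ for $k\ne h$, and covariance with \eqref{eq:relations} gives $w_t\mathcal E_h=\mathcal E_{q(t)h}$ and $r_g\mathcal E_h=\mathcal E_{hg^{-1}}$. Put $H=\mathcal E_e$, $\sigma(a)=\mu(a\otimes\delta_e)|_H$ and $U_t=r_{q(t)}w_t|_H$. Then $\sigma$ is nondegenerate, $U_t$ is a unitary of $H$, and $U$ is a representation because $r$ and $w$ commute. The pair is covariant: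
\[
r_{q(t)}w_t\,\mu(a\otimes\delta_e)\,w_t^*r_{q(t)}^*=r_{q(t)}\,\mu(\alpha_t(a)\otimes\delta_{q(t)})\,r_{q(t)}^*=\mu(\alpha_t(a)\otimes\delta_e).
\]
As $r_h^*$ maps $H$ onto $\mathcal E_h$, the map $L(\xi\otimes\delta_h)=r_h^*\xi$ is a unitary $H\otimes\ell^2G\to\mathcal E$. For $\xi\in H$,
\begin{align*}
r_gL(\xi\otimes\delta_h)&=r_{hg^{-1}}^*\xi=L(\xi\otimes\rho_g\delta_h),\\
w_tL(\xi\otimes\delta_h)&=r_h^*w_t\xi=r_h^*r_{q(t)}^*U_t\xi=L(U_t\xi\otimes\lambda_{q(t)}\delta_h),\\
\mu(a\otimes\delta_k)L(\xi\otimes\delta_h)&=r_h^*\mu(a\otimes\delta_{kh^{-1}})\xi=L(\sigma(a)\xi\otimes M_{\delta_k}\delta_h).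
\end{align*}
So $L$ intertwines $\Theta(\sigma,U)$ with the given representation.

\emph{The isomorphism.} The representation $\Theta(\sigma,U)$ sends $(a\otimes f)u_tu_g$ to $\sigma(a)U_t\otimes M_f\lambda_{q(t)}\rho_g$, and the second factor is compact for $f\in c_0(G)$. Taking $\sigma\times U$ faithful, we obtain the homomorphism $\Theta$ of the statement. Comparison on generators gives
\begin{equation}\label{eq:factor}
\Theta(\sigma,U)=((\sigma\times U)\otimes\mathrm{id}_{\mathcal K})\circ\Theta\qquad\text{for all nondegenerate }(\sigma,U).
\end{equation}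
A faithful nondegenerate representation of $R$ is equivalent to some $\Theta(\sigma,U)$, so $\Theta$ is injective by \eqref{eq:factor}. The operator $M_{\delta_h}\lambda_x\rho_g$ sends $\delta_{x^{-1}hg}$ to $\delta_h$ and all other basis vectors to $0$. For fixed $x$ these operators run through all matrix units as $h$ and $g$ vary, so the range of $\Theta$ contains $au_t\otimes k$ for every matrix unit $k$, and $\Theta$ is onto.

\emph{The kernel of $\pi$.} Fix $(\sigma,U)$ with $\sigma\times U$ faithful. By \eqref{eq:factor}, $\Theta(\sigma,U)$ is faithful on $R$, hence on $\mathfrak A_q(A)\subset R$. By Lemma~\ref{lem:fell}, $\ker\pi^{\mathfrak A_q(A)}$ is the kernel of the representation of $R$ on $H\otimes\ell^2G\otimes\ell^2G$ given by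
\[
a\otimes f\mapsto\sigma(a)\otimes M_f\otimes1,\qquad t\mapsto U_t\otimes\lambda_{q(t)}\otimes1,\qquad g\mapsto1\otimes\rho_g\otimes\lambda_g.
\]
We bring it into the form \eqref{eq:theta} by moving the extra copy of $\lambda$ from $G$ to $\Gamma$. The unitary $Y(\delta_h\otimes\delta_k)=\delta_h\otimes\delta_{hk}$ commutes with $M_f\otimes1$, and
\begin{align*}
Y(\rho_g\otimes\lambda_g)(\delta_h\otimes\delta_k)&=\delta_{hg^{-1}}\otimes\delta_{hk}=(\rho_g\otimes1)Y(\delta_h\otimes\delta_k),\\
Y(\lambda_x\otimes1)(\delta_h\otimes\delta_k)&=\delta_{xh}\otimes\delta_{xhk}=(\lambda_x\otimes\lambda_x)Y(\delta_h\otimes\delta_k).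
\end{align*}
Conjugating by $1\otimes Y$ and interchanging the two copies of $\ell^2G$ turns the representation into $\Theta(\sigma',U')$ with $\sigma'=\sigma\otimes1$ and $U'=U\otimes\lambda_{q(\cdot)}$. By \eqref{eq:factor} it is faithful if and only if $(\sigma'\times U')\otimes\mathrm{id}_{\mathcal K}$ is. This holds if $\sigma'\times U'$ is faithful, and it fails otherwise, as $x\otimes k$ lies in the kernel for $x\in\ker(\sigma'\times U')$. By \eqref{eq:kerdelta}, $\ker(\sigma'\times U')=\ker\delta_A^q$.
\end{proof}

For $q=\mathrm{id}_G$ and a $G$-algebra $B$ we have $\ker\delta_B^{\mathrm{id}}=\ker\pi^B$, so Example~\ref{ex:compacts} generalizes: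
\begin{equation}\label{eq:id}
\pi^{\mathfrak A_{\mathrm{id}}(B)}\text{ is injective}\iff\pi^B\text{ is injective}.
\end{equation}

\section{The counterexample}\label{sec:counter}

Let $q\colon F\to G$ be a surjection from a free group, for instance the free group on the set $G$. We regard $G$-algebras as $F$-algebras through $q$. Theorem~\ref{thm:C} now does for $\delta^q$ what we could not do for $\pi$ in Remark~\ref{rem:naive}.

\begin{proposition}\label{prop:delta}
For $A=\prod_{n\in\mathbb N}c_0(G)$ the map $\delta_A^q$ is injective.
\end{proposition}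

\begin{proof}
Let $D=c_0(G)$ and let $\sigma\times U$ be a faithful nondegenerate representation of $D\rtimes F$. By Lemma~\ref{lem:c0}(a) it is contained in $(\sigma\otimes1)\times(U\otimes\lambda_{q(\cdot)})$, which is therefore faithful. So $\delta_D^q$ is injective by \eqref{eq:kerdelta}. Let $x\in\ker\delta_A^q$. By naturality,
\[
\delta_D^q((p_n\rtimes F)(x))=((p_n\rtimes F)\otimes\mathrm{id})(\delta_A^q(x))=0,
\]
so $(p_n\rtimes F)(x)=0$ for all $n$. This says $\Phi(x)=0$, and $x=0$ by Theorem~\ref{thm:C}.
\end{proof}

\begin{remark}
Freeness of $F$ alone does not make $\delta^q$ injective; the algebra $c_0(G)$ is needed too. Let $\Sigma\subset G$ be finite and let $\Sigma'\subset F$ be mapped bijectively onto $\Sigma$ by $q$. For a unitary representation $U$ of $F$ on $H$ and $\zeta\in H\otimes\ell^2G=\ell^2(G,H)$, the vector $\sum_{t\in\Sigma'}(U_t\otimes\lambda_{q(t)})\zeta$ has norm at most $\sum_{g\in\Sigma}\|\zeta(g^{-1}h)\|$ at the point $h$. So $\|\delta_{\mathbb C}^q(\sum_{t\in\Sigma'}u_t)\|\le\|\sum_{g\in\Sigma}\lambda_g\|$, whereas $\|\sum_{t\in\Sigma'}u_t\|_{C^*(F)}=|\Sigma|$.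 Hence $\delta_{\mathbb C}^q$ is not injective if $G$ is not amenable.
\end{remark}

It remains to find a quotient of $\mathfrak A_q(A)$ with non-injective $\pi$. The quotient $\mathfrak A_q(A/I)$ leads to the map $\delta_{A/I}^q$, about which we know nothing. What we know concerns $\pi^{A/I}$, and by \eqref{eq:id} this is seen by $\mathfrak A_{\mathrm{id}}(A/I)$. So we divide by $I$ and by $\ker q$ at the same time.

\begin{proposition}\label{prop:mechanism}
Let $q\colon\Gamma\to G$ be a surjective group homomorphism, $A$ a $G$-algebra and $I\subset A$ an invariant ideal. Suppose that $\delta_A^q$ is injective and $\pi^{A/I}$ is not. Then $\pi^{\mathfrak A}$ is injective for $\mathfrak A=\mathfrak A_q(A)$, and $\mathfrak A$ has an invariant ideal $\mathfrak J$ whose reduced sequence is not exact.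
\end{proposition}

\begin{proof}
The map $\pi^{\mathfrak A}$ is injective by Proposition~\ref{prop:transfer}. Put $B=A/I$ and let $c\mapsto\bar c$ be the quotient map $A\otimes c_0(G)\to B\otimes c_0(G)$. Since $\Gamma$ acts on both algebras through $q$, the rule $cu_t\mapsto\bar cu_{q(t)}$ is a $*$-homomorphism $C_c(\Gamma,A\otimes c_0(G))\to C_c(G,B\otimes c_0(G))$. By (F3) it extends to
\[
\mathfrak A=(A\otimes c_0(G))\rtimes\Gamma\to(B\otimes c_0(G))\rtimes G=\mathfrak A_{\mathrm{id}}(B).
\]
This map is onto because $q$ is, and this is the only use of surjectivity of $q$. It is $G$-equivariant, since on both sides $G$ acts by $\mathrm{id}\otimes\mathrm{rt}$ on coefficients. Its kernel $\mathfrak J$ is an invariant ideal with $\mathfrak A/\mathfrak J\cong\mathfrak A_{\mathrm{id}}(B)$ as $G$-algebras. By \eqref{eq:id}, $\pi^{\mathfrak A/\mathfrak J}$ is not injective, and by Lemma~\ref{lem:quotient}(b) the reduced sequence for $\mathfrak J$ is not exact.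
\end{proof}

The algebra $\prod_nc_0(G)$ is not separable. For the separable statement we replace it by a separable invariant subalgebra $A_\infty$. Reduced crossed products of subalgebras embed by (R3), but to inherit injectivity of $\delta^q$ we need $A_\infty\rtimes F$ to embed into $A\rtimes F$, and this has to be arranged.

\begin{lemma}\label{lem:separable}
Let $\Gamma$ be a countable group, $A$ a $\Gamma$-algebra and $A_0\subset A$ a separable invariant C$^*$-subalgebra. There is a separable invariant C$^*$-subalgebra $A_\infty$ with $A_0\subset A_\infty\subset A$ such that $A_\infty\rtimes\Gamma\to A\rtimes\Gamma$ is injective.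
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the set of separable invariant C$^*$-subalgebras of $A$. As $\Gamma$ is countable, every countable subset of $A$ lies in a member of $\mathcal S$, and countably many members of $\mathcal S$ generate a member of $\mathcal S$. For $A'\subset A''$ in $\mathcal S$ and $x\in C_c(\Gamma,A')$, (F3) gives
\begin{equation}\label{eq:monotone}
\|x\|_{A\rtimes\Gamma}\le\|x\|_{A''\rtimes\Gamma}\le\|x\|_{A'\rtimes\Gamma}.
\end{equation}
For $x\in C_c(\Gamma,A)$ let $\nu(x)$ be the infimum of $\|x\|_{A'\rtimes\Gamma}$ over all $A'\in\mathcal S$ that contain the coefficients of $x$. By \eqref{eq:monotone} it is the limit along the directed set $\mathcal S$. The identities and inequalities defining a C$^*$-seminorm involve finitely many elements and pass to the limit, so $\nu$ is a C$^*$-seminorm, and $\nu(x)\le\|x\|_{A\rtimes\Gamma}$ by (F1). With \eqref{eq:monotone} we get $\nu(x)=\|x\|_{A\rtimes\Gamma}$.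

Let $(x_l)_l$ be an $\ell^1$-dense sequence in $C_c(\Gamma,A_0)$. For all $l,m\ge1$ choose $A_{l,m}\in\mathcal S$ with $\|x_l\|_{A_{l,m}\rtimes\Gamma}\le\|x_l\|_{A\rtimes\Gamma}+1/m$, and let $A_1\in\mathcal S$ contain $A_0$ and all $A_{l,m}$. By \eqref{eq:monotone}, $\|x_l\|_{A_1\rtimes\Gamma}=\|x_l\|_{A\rtimes\Gamma}$ for all $l$. Both norms are $\ell^1$-continuous by (F1), so they agree on $C_c(\Gamma,A_0)$. Iterating, we get $A_0\subset A_1\subset\cdots$ in $\mathcal S$ such that the norms of $A_{k+1}\rtimes\Gamma$ and $A\rtimes\Gamma$ agree on $C_c(\Gamma,A_k)$. Let $A_\infty\in\mathcal S$ be the closure of the union. For $x\in C_c(\Gamma,A_k)$,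
\[
\|x\|_{A_\infty\rtimes\Gamma}\le\|x\|_{A_{k+1}\rtimes\Gamma}=\|x\|_{A\rtimes\Gamma}\le\|x\|_{A_\infty\rtimes\Gamma}.
\]
So $A_\infty\rtimes\Gamma\to A\rtimes\Gamma$ is isometric on the dense subspace $\bigcup_kC_c(\Gamma,A_k)$, hence everywhere.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be non-exact, $q\colon F\to G$ a surjection from a free group, $A=\prod_nc_0(G)$ and $I=\bigoplus_nc_0(G)$. Then $\delta_A^q$ is injective by Proposition~\ref{prop:delta}, and $\pi^{A/I}$ is not injective by Proposition~\ref{prop:ghost}, which is the only place where non-exactness is used. Proposition~\ref{prop:mechanism} gives $\mathfrak A=\mathfrak A_q(A)$ and $\mathfrak J$.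

Now let $G$ be countable, and take $F$ countable. Let $\tau$ be as in Proposition~\ref{prop:ghost}, and let $A_0$ be the invariant C$^*$-subalgebra generated by the coefficients of a sequence in $C_c(G,A)$ that converges to $\tau$. It is separable, and $\tau\in A_0\rtimes_rG$. Take $A_\infty$ from Lemma~\ref{lem:separable} with $\Gamma=F$, and put $I_\infty=A_\infty\cap I$, an invariant ideal of $A_\infty$. Let $\iota\colon A_\infty\rtimes F\to A\rtimes F$ be the injective canonical map. By naturality $(\iota\otimes\mathrm{id})\circ\delta_{A_\infty}^q=\delta_A^q\circ\iota$, and the right side is injective, so $\delta_{A_\infty}^q$ is injective. Further, $\tau\in A_\infty\rtimes_rG$ has coefficients $\tau_g\in A_\infty\cap I=I_\infty$, and $\tau\notin I_\infty\rtimes_rG$ because $I_\infty\rtimes_rG\subset I\rtimes_rG$. By (R3) the reduced sequence for $I_\infty\subset A_\infty$ is not exact, so $\pi^{A_\infty/I_\infty}$ is not injective by Lemma~\ref{lem:quotient}(a). Proposition~\ref{prop:mechanism} applies to $(A_\infty,I_\infty)$, and $\mathfrak A_q(A_\infty)$ is separable since $A_\infty$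 is separable and $G$ and $F$ are countable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G$ is exact, all its actions are exact by definition, so (i) implies (ii). If $\pi^A$ is injective, then by Lemma~\ref{lem:quotient} the reduced sequence for an invariant ideal $I$ is exact if and only if $\pi^{A/I}$ is injective. Hence (ii) and (iii) are equivalent, algebra by algebra, and so are their restrictions to separable $A$. If $G$ is not exact, Theorem~\ref{thm:A} gives an algebra violating (ii), separable if $G$ is countable.
\end{proof}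

\begin{remark}
The counterexamples $\mathfrak A$ are noncommutative and non-unital. A non-exact group is infinite, as finite groups are amenable and hence exact by Lemma~\ref{lem:quotient}(a). If $\mathfrak A=C\rtimes F$ with $C=A\otimes c_0(G)$ had a unit, so would $C\rtimes_rF$, and $E(1)$ would be a unit of $C$, which has none. For $a=a^*\ne0$ in $A$, $c=a\otimes\delta_e$ and $q(t)\ne e$ we have $c\cdot cu_t=c^2u_t\ne0$ and $cu_t\cdot c=c\gamma_t(c)u_t=0$. We make no claim about whether commutative or unital counterexamples exist.
\end{remark}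

\begin{thebibliography}{9}

\bibitem{Gromov} Gromov, GAFA (2003).

\bibitem{HR} Higson and Roe, J. reine angew. Math. 519 (2000).

\bibitem{KW} Kirchberg and Wassermann, Math. Ann. 315 (1999).

\bibitem{Osajda} Osajda, \emph{Small cancellation labellings of some infinite graphs and applications}, Acta Math. 225 (2020).

\bibitem{Ozawa} Ozawa, C. R. Acad. Sci. Paris 330 (2000).

\bibitem{RW} Roe and Willett, \emph{Ghostbusting and property A}, J. Funct. Anal. 266 (2014).

\bibitem{Sierakowski} Adam Sierakowski, \emph{The ideal structure of reduced crossed products}, arXiv:0804.3772 (2008).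

\end{thebibliography}
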